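\title{Bend-minimum orthogonal representations of plane partial 2-trees in linear time}

\begin{abstract}
We give a linear-time algorithm that computes a bend-minimum orthogonal representation of a connected plane graph of maximum degree at most four whose biconnected components are two-terminal series-parallel graphs. This answers a question of Didimo, Kaufmann, Liotta and Ortali. We rewrite bend minimization as a linear program over difference constraints on the ends of the edges. Its dual has an optimal solution that assigns to each vertex one of at most $19$ states, subject to one constraint for each edge of the graph itself, so it can be found by dynamic programming; a second elimination pass recovers the representation. The same method runs in time $2^{O(k)}n$ on plane 4-graphs of treewidth at most $k$, and it extends to convex bend costs.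
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{planar 4-graph} is a planar graph in which every vertex has degree at most four. A \emph{planar orthogonal drawing} of such a graph maps the vertices to distinct points of the plane and each edge to a chain of horizontal and vertical segments between its end-points, without crossings. The degree bound is forced, since only four directions are available at a vertex. A \emph{bend} is a point at which an edge changes direction between a horizontal and a vertical segment. A \emph{plane} graph is a graph given with a planar embedding, that is, with the circular order of the edges around each vertex and a designated external face; a drawing of a plane graph must have the same faces and the same external face. An \emph{orthogonal representation} of a plane 4-graph $G$ is what remains of such a drawing when the lengths of the segments are forgotten: the angles between consecutive edges at each vertex, and the sequence of left and right turns along each edge. It is \emph{bend-minimum} if its total number of bends is the least possible; we write $\beta(G)$ for this least number. A 4-cycle is drawn as a rectangle, so $\beta=0$. A triangle has $\beta=1$: a simple orthogonal polygon has at least four convex corners, the vertices supply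 at most three of them, and one bend supplies the fourth.

\emph{Two-terminal series-parallel graphs} are defined recursively, each with two terminals. A single edge $st$ is such a graph, with terminals $s,t$. Given two such graphs with terminals $s_1,t_1$ and $s_2,t_2$, the \emph{series composition} identifies $t_1$ with $s_2$ and has terminals $s_1,t_2$, and the \emph{parallel composition} identifies $s_1$ with $s_2$ and $t_1$ with $t_2$ and has terminals $s_1,t_1$. A graph of this kind is biconnected or becomes biconnected when the edge between its terminals is added.

Didimo, Kaufmann, Liotta and Ortali~\cite{DKLO} proved that a bend-minimum orthogonal representation of an $n$-vertex plane two-terminal series-parallel 4-graph can be computed in $O(n)$ time. They asked whether this extends to the connected plane 4-graphs, possibly with cut vertices, whose biconnected components (\emph{blocks}) are two-terminal series-parallel; these graphs are also known as partial 2-trees. The class is larger: the star with three edges belongs to it, but it keeps a vertex of degree one after the addition of any single edge. We show that the answer is yes.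

\begin{theorem}\label{thm:main}
There is an $O(n)$-time algorithm that, given an $n$-vertex connected plane 4-graph whose biconnected components are two-terminal series-parallel graphs, computes a bend-minimum orthogonal representation of it.
\end{theorem}

The model of computation is the unit-cost RAM with words of $O(\log n)$ bits, and the input is the rotation system of the graph (the circular orders) with a mark on the external face. Graphs are simple, except in Section~\ref{sec:tw}.

A positive answer is the natural guess, because the graphs in question fall apart along separators of at most two vertices. Two direct ways to use this structure meet an obstacle. One cannot optimize the blocks separately and add up: a block that lies inside a face of another block takes up angle at the cut vertex and changes what the face needs in order to close up, and Example~\ref{ex:pins} shows graphs whose blocks all have $\beta=0$ while the graph does not. One can try dynamic programming along the separators, but the part on one side of a separator has to report how much it turns along the faces that it shares with the rest, and this number is not bounded: a path with $j$ inner vertices of degree two can turn by any integer number of right angles between $-j$ and $j$ without a bend.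

We remove this obstacle by a change of variables followed by linear programming duality. Tamassia's theorem describes the orthogonal representations by one linear equation for each vertex and one for each face (Section~\ref{sec:tamassia}). We solve these equations once and for all by potentials on the ends of the edges, after which every constraint and every cost term involves two edge-ends that lie at one vertex or on one edge (Section~\ref{sec:potentials}). The potentials are still unbounded, but the dual program has an optimal solution with values in $\{0,1,2\}$. This gives a min--max formula for $\beta(G)$, valid for every connected plane 4-graph (Theorem~\ref{thm:minmax}), whose maximum is a finite-domain problem on $G$ itself. The series-parallel structure is used only to order the vertices (Section~\ref{sec:schemes}); along this order we first compute the dual optimum and then solve the complementary slackness conditions (Section~\ref{sec:algorithm}). Theorem~\ref{thm:tw} extends the algorithm to every fixed treewidth and to convex bend costs; it is not needed for Theorem~\ref{thm:main}.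

\section{Darts, corners and Tamassia's conditions}\label{sec:tamassia}

Throughout, $G$ is a connected plane 4-graph with vertex set $V$, edge set $E$ and face set $F$, and $n=|V|$, $m=|E|$. A single vertex is trivial, so we assume $m\ge1$. The degree bound gives $m\le 2n$, and Euler's formula gives $|F|=m-n+2\le n+2$. We orient every edge arbitrarily and write $\mathrm{left}(e)$ and $\mathrm{right}(e)$ for the faces on the two sides of $e$, seen from tail to head; they coincide when $e$ is a bridge.

The two ends of an edge $e$ are its \emph{darts}, the tail dart $d_e^-$ and the head dart $d_e^+$. We write $\bar d$ for the other dart of the edge of $d$, $D$ for the set of darts, and $D_v$ for the set of darts at the vertex $v$, so $|D_v|=\deg v\le4$. If $d_0,\dots,d_{r-1}$ are the darts at $v$ in counterclockwise order, there is one \emph{corner} $c_i\colon d_i\to d_{i+1}$ for each $i$, with indices modulo $r$. A vertex of degree one has a single corner, the loop $d_0\to d_0$. Each corner lies at one vertex and in one face. Each dart $d$ is the start of exactly one corner, $\mathrm{out}(d)$, and the end of exactly one corner, $\mathrm{in}(d)$. The set $\mathcal C$ of corners has $2m$ elements. The \emph{boundary walk} of a face $f$ is the closed walk along the boundary of $f$ that keeps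 $f$ on its left; its length $\deg f$ is the number of corners in $f$. Faces and corners are found in $O(n)$ time by tracing these walks in the rotation system. Put $\varepsilon_f=-1$ for the external face and $\varepsilon_f=+1$ for the other faces.

All angles are measured in units of $90^\circ$. In an orthogonal representation let $a_c$ be the angle at the corner $c$, and let $b_e$ be the number of right turns minus the number of left turns along $e$ from tail to head.

\begin{theorem}[Tamassia~\cite{Tamassia}]\label{thm:tamassia}
Angles $a_c\in\{1,2,3,4\}$ and sequences of turns with signed counts $b_e$ form an orthogonal representation of the connected plane 4-graph $G$ if and only if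
\begin{equation}\tag{T1}\label{eq:T1}
\sum_{c\text{ at }v}a_c=4\qquad\text{for every }v\in V,
\end{equation}
\begin{equation}\tag{T2}\label{eq:T2}
\sum_{c\text{ in }f}a_c+\sum_{e:\,\mathrm{left}(e)=f}b_e-\sum_{e:\,\mathrm{right}(e)=f}b_e=2\deg f-4\varepsilon_f\qquad\text{for every }f\in F.
\end{equation}
\end{theorem}

Condition \eqref{eq:T2} counts turns, and we shall use this count again for drawings that are not orthogonal. Take any crossing-free drawing of $G$ with polygonal edges. As $G$ is connected, the boundary of a face $f$ is connected, so a closed curve inside $f$ that follows the boundary walk at a small distance is simple. It runs counterclockwise if $f$ is internal and clockwise if $f$ is external, so its total left turning is $4\varepsilon_f$. At a corner of angle $a_c$ it turns left by $2-a_c$. In an orthogonal drawing it turns left by $-b_e$ in total along an edge traversed forward, which happens when $f=\mathrm{left}(e)$, and by $b_e$ along an edge traversed backward. Equating the sum of these terms with $4\varepsilon_f$ gives \eqref{eq:T2}. A bridge is traversed in both directions by the same walk, and its terms cancel.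

Only the signed counts $b_e$ enter the conditions, so the cheapest choice puts $|b_e|$ bends of one direction on $e$. The bound $a_c\le4$ follows from \eqref{eq:T1} and $a_c\ge1$. Hence
\begin{equation}\label{eq:beta}
\beta(G)=\min\Big\{\sum_{e}|b_e| \;:\; a\in\mathbb Z^{\mathcal C},\ b\in\mathbb Z^{E},\ a\ge1,\ \text{\eqref{eq:T1} and \eqref{eq:T2} hold}\Big\}.
\end{equation}

\begin{example}\label{ex:pins}
For $0\le j\le4$ let $Q_j$ be a 4-cycle with a pendant edge attached at $j$ of its vertices, all pendant edges lying in the internal face $f$. Every block is an edge or a 4-cycle and needs no bend. Orient the cycle so that $f$ is on its left. Then $\deg f=4+2j$, and \eqref{eq:T2} for $f$ says that the angles in $f$ and the counts $b_e$ on the cycle add up to $4+4j$. The $j$ loop corners have angle $4$ by \eqref{eq:T1}, and the other $4+j$ corners in $f$ have angle at least $1$. So the counts on the cycle add up to at most $-j$, and $\beta(Q_j)\ge j$. Equality holds: give those $4+j$ corners the angle $1$ and one edge of the cycle $j$ left turns. The external angles then add up to $2j+3(4-j)=12-j$, and \eqref{eq:T2} for the external face reads $(12-j)+j=2\cdot4+4$. If the pendant edges are embedded in the external face instead, the rectangle with edges pointing outward has no bend.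
\end{example}

\section{Potentials on darts}\label{sec:potentials}

The difficulty in \eqref{eq:beta} is that an equation \eqref{eq:T2} ties together all corners and edges of a face, however long the face is. We therefore look for a parametrization of all solutions of \eqref{eq:T1} and \eqref{eq:T2} in which each angle and each bend count depends on few parameters. The system is inhomogeneous, so we need one particular solution first. It is convenient to take one without bends, and it need not be realizable: its angles may be zero or negative.

\begin{lemma}\label{lem:reference}
There is a vector $a^0\in\mathbb Z^{\mathcal C}$ such that $(a,b)=(a^0,0)$ satisfies \eqref{eq:T1} and \eqref{eq:T2} and $|a^0_c|=O(n)$ for all $c$. It can be computed in $O(n)$ time.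
\end{lemma}

\begin{proof}
Let $R$ be the bipartite multigraph on $V\cup F$ with one edge for each corner, joining its vertex to its face. It is connected, because every face has a corner, adjacent vertices of $G$ lie on a common face, and $G$ is connected. We need integers on the edges of $R$ whose sum at each node $x$ is $r(x)$, where $r(v)=4$ and $r(f)=2\deg f-4\varepsilon_f$. Take a rooted spanning tree of $R$ and give the non-tree edges the value $0$. From the leaves upward, give the edge from a non-root node $x$ to its parent the value $r(x)$ minus the values on the edges to the children of $x$. Now every node except possibly the root has the right sum. Each edge of $R$ has one end in $V$ and one in $F$, so the sums at the nodes of $V$ and the sums at the nodes of $F$ have the same total. Hence the root has the right sum as well if $\sum_{v}r(v)=\sum_{f}r(f)$, and indeed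
\[
\sum_{f}r(f)=4m-4(|F|-1)+4=4(m-|F|+2)=4n
\]
by Euler's formula. The value on a tree edge is a signed sum of the numbers $r(x)$ over the subtree below it, so it is at most $\sum_x|r(x)|\le 4n+4m+4|F|=O(n)$ in absolute value.
\end{proof}

We call any integer vector $a^0$ for which $(a^0,0)$ satisfies \eqref{eq:T1} and \eqref{eq:T2} a \emph{reference vector}, and we fix one. Imagine that each dart $d$ is rotated counterclockwise about its vertex by $p(d)$ right angles, starting from the reference. The angle of a corner $c\colon d\to d'$ grows by $p(d')-p(d)$. An edge whose tail dart is rotated by one unit while its head dart stays fixed must turn right once to compensate, so $b_e$ becomes $p(d_e^-)-p(d_e^+)$. The next lemma says that all solutions arise in this way.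

\begin{lemma}\label{lem:potential}
The integer pairs $(a,b)$ that satisfy \eqref{eq:T1} and \eqref{eq:T2} are exactly the pairs
\[
a_c=a_c^0+p(d')-p(d)\quad(c\colon d\to d'),\qquad b_e=p(d_e^-)-p(d_e^+),
\]
with $p\colon D\to\mathbb Z$. The same holds for real pairs $(a,b)$ and $p\colon D\to\mathbb R$.
\end{lemma}

\begin{proof}
Draw a small circle around each vertex of $G$ and erase what is inside. This gives a connected plane digraph $H$, shown for the triangle in Figure~\ref{fig:triangle}. Its nodes are the darts, placed where the edges cross the circles. Its arcs are the corners, as circular arcs directed counterclockwise, and one arc $d_e^-\to d_e^+$ for each edge $e$. The faces of $H$ are the disks around the vertices and one shrunken copy of each face of $G$. The boundary walk of the disk at $v$ traverses the corners at $v$ forward. The boundary walk of the copy of $f$ traverses $e$ forward if $f=\mathrm{left}(e)$ and backward if $f=\mathrm{right}(e)$ (both, for a bridge); on arriving at a circle it has the disk on its right and follows the circle clockwise, so it traverses the corners in $f$ backward.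

Let $z$ be a function on the arcs of $H$. The sum of $z$ along a walk counts an arc with sign $+$ when it is traversed forward and $-$ when it is traversed backward. Call $z$ a \emph{difference} if $z(x\to x')=p(x')-p(x)$ for some function $p$ on the nodes. A difference has sum $0$ along every closed walk. Conversely, suppose that $z$ has sum $0$ along the boundary walk of every face of $H$. A simple cycle of $H$ (loops and pairs of parallel arcs included), traversed counterclockwise, is the sum of the boundary walks of the faces in its interior, since these walks traverse every arc strictly inside the cycle once in each direction and every arc of the cycle once in the direction of the cycle. So $z$ has sum $0$ along every simple cycle. Define $p$ by summing $z$ along a spanning tree from a root; it is integral if $z$ is. The fundamental cycle of each non-tree arc shows that the equation holds on that arc too. Thus $z$ is a difference if and only if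
\[
\sum_{c\text{ at }v}z_c=0\quad(v\in V),\qquad
-\sum_{c\text{ in }f}z_c+\sum_{e:\,\mathrm{left}(e)=f}z_e-\sum_{e:\,\mathrm{right}(e)=f}z_e=0\quad(f\in F).
\]
For $z_c=a_c-a_c^0$ and $z_e=-b_e$ these equations are, up to the sign of the second, \eqref{eq:T1} and \eqref{eq:T2} for $(a,b)$ minus \eqref{eq:T1} and \eqref{eq:T2} for $(a^0,0)$.
\end{proof}

Put $\ell_c=1-a^0_c$. The condition $a_c\ge1$ becomes $p(d')-p(d)\ge\ell_c$, and \eqref{eq:beta} becomes
\begin{equation}\tag{P}\label{eq:P}
\beta(G)=\min\Big\{\sum_e\big|p(d_e^-)-p(d_e^+)\big| \;:\; p\colon D\to\mathbb Z,\ \ p(d')-p(d)\ge\ell_c\ \text{ for all } c\colon d\to d'\Big\}.
\end{equation}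
The faces have disappeared into the constants $\ell_c$, which satisfy
\begin{equation}\label{eq:ellsums}
\sum_{c\text{ at }v}\ell_c=\deg v-4\le0,\qquad \sum_{c\text{ in }f}\ell_c=4\varepsilon_f-\deg f .
\end{equation}
Let $(\mathrm P_{\mathbb R})$ be the relaxation of \eqref{eq:P} to real $p$. The constraints at different vertices involve different darts, and at a vertex with darts $d_0,\dots,d_{r-1}$ they are satisfied by $p(d_i)=\sum_{j<i}\ell_{c_j}$: the first $r-1$ hold with equality, and the last one is $\sum_{j<r}\ell_{c_j}\le0$. So both problems are feasible, and both are bounded below by $0$.

\begin{figure}[t]
\centering
\begin{tikzpicture}[>=stealth,scale=0.95]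
\begin{scope}
\node at (0,0) {$u$};
\coordinate (ou) at (0:0.7); \coordinate (iu) at (60:0.7);
\draw[->,very thick] (6:0.7) arc (6:54:0.7); \draw[->] (66:0.7) arc (66:354:0.7);
\node at (-20:1.05) {$o_u$}; \node at (82:1.02) {$i_u$};
\node at (30:1.0) {$0$}; \node at (210:1.05) {$-2$};
\end{scope}
\begin{scope}[shift={(4,0)}]
\node at (0,0) {$v$};
\coordinate (ov) at (120:0.7); \coordinate (iv) at (180:0.7);
\draw[->,very thick] (126:0.7) arc (126:174:0.7); \draw[->] (186:0.7) arc (186:474:0.7);
\node at (98:1.02) {$o_v$}; \node at (200:1.05) {$i_v$};
\node at (150:1.0) {$0$}; \node at (330:1.05) {$-2$};
\end{scope}
\begin{scope}[shift={(2,3.46)}]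
\node at (0,0) {$w$};
\coordinate (ow) at (240:0.7); \coordinate (iw) at (300:0.7);
\draw[->,very thick] (246:0.7) arc (246:294:0.7); \draw[->] (306:0.7) arc (306:594:0.7);
\node at (218:1.05) {$o_w$}; \node at (322:1.05) {$i_w$};
\node at (270:1.0) {$1$}; \node at (90:0.98) {$-3$};
\end{scope}
\draw[->,shorten >=3pt] (ou) -- (iv);
\draw[->,shorten >=3pt] (ov) -- (iw);
\draw[->,shorten >=3pt] (ow) -- (iu);
\fill (ou) circle (1.6pt) (iu) circle (1.6pt) (ov) circle (1.6pt)
      (iv) circle (1.6pt) (ow) circle (1.6pt) (iw) circle (1.6pt);
\begin{scope}[shift={(7,0.3)}]
\draw[thick] (0,0) -- (2.6,0) -- (2.6,2.6) -- (0,2.6) -- cycle;
\fill (0,0) circle (2.2pt) (2.6,0) circle (2.2pt) (0,2.6) circle (2.2pt);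
\node[below left] at (0,0) {$u$}; \node[below right] at (2.6,0) {$v$};
\node[above left] at (0,2.6) {$w$}; \node[above right] at (2.6,2.6) {bend};
\end{scope}
\end{tikzpicture}
\caption{Left: the digraph $H$ of the triangle $uvw$. Its nodes are the six darts; its arcs are the three edges and the six corners, with the internal corners drawn thick. The number at a corner $c\colon d\to d'$ is the lower bound $\ell_c$ on $p(d')-p(d)$. Right: the one-bend drawing given by $p(i_w)=1$ and $p=0$ at the other darts.}
\label{fig:triangle}
\end{figure}

\begin{example}\label{ex:triangle}
Let $G$ be the triangle $uvw$, oriented counterclockwise, so that the internal face is on the left of each edge. At each vertex $x$ let $o_x$ be the dart of the outgoing edge and $i_x$ the dart of the incoming edge. The internal corner is $o_x\to i_x$ and the external corner is $i_x\to o_x$. A reference vector needs internal sum $2\cdot3-4=2$ and external sum $2\cdot3+4=10$; take internal values $1,1,0$ and external values $3,3,4$ at $u,v,w$. Then $\ell$ is as in Figure~\ref{fig:triangle}, and \eqref{eq:P} asks to minimize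
\[
|p(o_u)-p(i_v)|+|p(o_v)-p(i_w)|+|p(o_w)-p(i_u)|
\]
subject to
\[
0\le p(i_u)-p(o_u)\le2,\qquad 0\le p(i_v)-p(o_v)\le2,\qquad 1\le p(i_w)-p(o_w)\le3 .
\]
Add the three lower bounds and regroup the six terms by edges instead of by vertices:
\[
1\le\sum_{x}\big(p(i_x)-p(o_x)\big)=-\big(b_{uv}+b_{vw}+b_{wu}\big)\le|b_{uv}|+|b_{vw}|+|b_{wu}| .
\]
So $\beta\ge1$, and $p(i_w)=1$, $p=0$ elsewhere, attains the bound with all internal angles $1$ and a left turn on $vw$. The lower bound came from the multipliers $1$ on the internal corners and $0$ on the external ones. The regrouping worked because the two darts of each edge received opposite coefficients, and the last inequality worked because these coefficients were at most $1$ in absolute value.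
\end{example}

\section{A min--max formula}\label{sec:minmax}

We now study all lower bounds of the kind found in Example~\ref{ex:triangle}. For $y\colon\mathcal C\to\mathbb R$ and a dart $d$ put
\[
\tau_y(d)=y_{\mathrm{in}(d)}-y_{\mathrm{out}(d)} .
\]
This is the coefficient of $p(d)$ in $\sum_{c\colon d\to d'}y_c\,(p(d')-p(d))$. It is the difference between the values of $y$ on the two corners next to $d$, so it depends only on the values of $y$ at the vertex of $d$. If $\tau_y(d)+\tau_y(\bar d)=0$ for all $d$, then with $t_e=\tau_y(d_e^-)$ we have, for every $p\colon D\to\mathbb R$,
\begin{equation}\label{eq:parts}
\sum_{c\colon d\to d'}y_c\,\big(p(d')-p(d)\big)=\sum_{d}\tau_y(d)\,p(d)=\sum_e t_e\,\big(p(d_e^-)-p(d_e^+)\big).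
\end{equation}
In terms of the digraph $H$, the pair $(y,t)$ is a circulation: $y_c$ units flow along the corner $c$, $t_e$ units flow along the arc $d_e^-\to d_e^+$, and the equations $\tau_y(d_e^-)=t_e=-\tau_y(d_e^+)$ express conservation at the darts.

\begin{theorem}\label{thm:minmax}
Let $G$ be a connected plane 4-graph, let $a^0\colon\mathcal C\to\mathbb Z$ be any integers that satisfy \eqref{eq:T1} and \eqref{eq:T2} with all $b_e=0$, and let $\ell_c=1-a^0_c$. Then $\beta(G)$ is the maximum of $\sum_c\ell_cy_c$ over all $y\in\{0,1,2\}^{\mathcal C}$ such that
\[
\tau_y(d)+\tau_y(\bar d)=0\ \text{ and }\ |\tau_y(d)|\le1\quad\text{for all }d\in D,\qquad \min_{c\text{ at }v}y_c=0\quad\text{for all }v\in V .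
\]
\end{theorem}

We call the vectors $y$ in the theorem \emph{certificates}, and $\sum_c\ell_cy_c$ the \emph{value} of $y$. An optimal certificate also tells which potentials are optimal.

\begin{proposition}\label{prop:slack}
Let $y$ be a certificate of maximum value and $t_e=\tau_y(d_e^-)\in\{-1,0,1\}$. The system
\begin{equation}\tag{S}\label{eq:S}
\begin{aligned}
&p(d')-p(d)\ge\ell_c\ \text{ for all }c\colon d\to d',\ \text{ with equality if }y_c>0,\\
&p(d_e^-)-p(d_e^+)\ \ge0,\ =0,\ \le0\ \text{ according as }t_e=1,\ 0,\ -1,
\end{aligned}
\end{equation}
has an integer solution, and every integer solution gives, by Lemma~\ref{lem:potential}, a bend-minimum orthogonal representation of $G$.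
\end{proposition}

\begin{example}\label{ex:certificates}
In the triangle of Example~\ref{ex:triangle}, the pair of values (internal, external) of a certificate at a vertex $x$ is $(0,0)$, $(1,0)$ or $(0,1)$. If $\delta_x$ is the internal value minus the external value, then $\tau_y(i_x)=\delta_x=-\tau_y(o_x)$, and the condition on the edge $uv$ reads $\delta_u=\delta_v$. So there are three certificates, of values $0$, $0+0+1=1$ and $-2-2-3=-7$. For the best one all $t_e$ equal $-1$, and \eqref{eq:S} says that the internal angles are $1$ and that $b_e\le0$ on every edge. Its integer solutions are the three ways to place one left turn.

A general source of certificates is the following. Let $f_c$ be the face of the corner $c$, let $g\colon F\to\mathbb Z_{\ge0}$ satisfy $|g(\mathrm{left}(e))-g(\mathrm{right}(e))|\le1$ for all $e$, and put $y_c=g(f_c)$. The corners $\mathrm{out}(d_e^-)$ and $\mathrm{in}(d_e^+)$ lie in $\mathrm{left}(e)$, and $\mathrm{in}(d_e^-)$ and $\mathrm{out}(d_e^+)$ lie in $\mathrm{right}(e)$. So $\tau_y(d_e^-)=g(\mathrm{right}(e))-g(\mathrm{left}(e))=-\tau_y(d_e^+)$, and the conditions on $\tau_y$ hold. Subtracting at each vertex the least value of $y$ there gives a certificate. For $Q_j$ and the indicator function $g$ of the internal face, \eqref{eq:ellsums} gives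 $\sum_c\ell_cy_c=4-(4+2j)$ before the subtraction. The subtraction removes the $j$ loop corners, where $\ell_c=-3$, and raises the value to $-2j+3j=j=\beta(Q_j)$.
\end{example}

The example explains the detour through potentials. The dual of the program \eqref{eq:beta} has one variable for each equation, hence one for each face, like the function $g$; a face meets arbitrarily many vertices, and the values of $g$ can grow with the nesting depth of the faces. The variables $y_c$ keep only the differences of such a function around each vertex, and these are local and small.

The proof needs three tools. The first is strong duality: a linear program that is feasible and bounded has an optimal solution, and so has its dual, with the same value. The second is integrality: a matrix $A$ in which every column is zero or has one entry $+1$, one entry $-1$ and zeros elsewhere is totally unimodular; for such $A$ and bounds that are integers or infinite, a linear function that is bounded above on a nonempty polyhedron $\{x: Ax=0,\ x^{\mathrm{lo}}\le x\le x^{\mathrm{hi}}\}$ containing no line attains its maximum at a vertex, and all vertices are integral. The third is Fourier--Motzkin elimination for difference constraints, which we spell out because the algorithm runs it.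

A \emph{difference system} on a finite set $X$ is a set of \emph{arcs} $(x,z,\lambda)$ with $x,z\in X$, $x\ne z$ and \emph{label} $\lambda\in\mathbb Z$; the arc stands for the constraint $p(z)-p(x)\ge\lambda$. Among parallel arcs $(x,z,\cdot)$ we always keep only the one with the largest label. To \emph{eliminate} $d\in X$ means: for every in-arc $(x,d,\lambda)$ and every out-arc $(d,z,\lambda')$ with $x\ne z$, add the arc $(x,z,\lambda+\lambda')$; then delete $d$ and its arcs.

\begin{lemma}\label{lem:FM}
Let $\Sigma$ be a difference system on $X$ that has a real solution, and let $\Sigma'$ arise from $\Sigma$ by eliminating $d$. Then $\Sigma'$ has a real solution, and every integer solution $p$ of $\Sigma'$ extends to an integer solution of $\Sigma$ by the following rule: $p(d)$ is the maximum of $p(x)+\lambda$ over the in-arcs $(x,d,\lambda)$; if there is none, the minimum of $p(z)-\lambda'$ over the out-arcs $(d,z,\lambda')$; if there is neither, $0$. In particular, $\Sigma$ has an integer solution.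
\end{lemma}

\begin{proof}
Each new constraint is the sum of two old ones, so the restriction of a real solution of $\Sigma$ solves $\Sigma'$. Let $p$ solve $\Sigma'$. The arcs at $d$ require $p(x)+\lambda\le p(d)\le p(z)-\lambda'$ for all in-arcs and out-arcs. The rule meets these requirements if $p(z)-p(x)\ge\lambda+\lambda'$ for all pairs of an in-arc and an out-arc. For $x\ne z$ this follows from $\Sigma'$. For $x=z$ it reads $0\ge\lambda+\lambda'$, which holds because the two constraints, added up at a real solution of $\Sigma$, give exactly this inequality. The arcs of $\Sigma$ away from $d$ are implied by $\Sigma'$. The last claim follows by eliminating all elements of $X$ and applying the rule in reverse order.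
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:minmax} and Proposition~\ref{prop:slack}]
Consider the linear program
\begin{equation}\tag{D}\label{eq:D}
\max\sum_c\ell_cy_c\quad\text{subject to}\quad y\ge0,\quad -1\le t_e\le1,\quad \tau_y(d_e^-)=t_e,\quad\tau_y(d_e^+)=-t_e .
\end{equation}
Every certificate is feasible for it.

\emph{Weak duality.} If $p$ is feasible for $(\mathrm P_{\mathbb R})$ and $(y,t)$ for \eqref{eq:D}, then by \eqref{eq:parts}
\begin{equation}\label{eq:chain}
\sum_c\ell_cy_c\le\sum_{c\colon d\to d'}y_c\big(p(d')-p(d)\big)=\sum_et_e\big(p(d_e^-)-p(d_e^+)\big)\le\sum_e\big|p(d_e^-)-p(d_e^+)\big| .
\end{equation}

\emph{Strong duality.} Write $(\mathrm P_{\mathbb R})$ as the linear program that minimizes $\sum_eq_e$ subject to $q_e\mp(p(d_e^-)-p(d_e^+))\ge0$ and $p(d')-p(d)\ge\ell_c$; all variables are free. Take multipliers $s_e^+,s_e^-\ge0$ for the first constraints and $y_c\ge0$ for the others. The dual maximizes $\sum_c\ell_cy_c$ subject to one equation for each primal variable: $s_e^++s_e^-=1$ for $q_e$, $\tau_y(d_e^-)=s_e^+-s_e^-$ for $p(d_e^-)$, and $\tau_y(d_e^+)=s_e^--s_e^+$ for $p(d_e^+)$. The difference $t_e=s_e^+-s_e^-$ ranges over $[-1,1]$, so the dual is \eqref{eq:D}. Since $(\mathrm P_{\mathbb R})$ is feasible and bounded, both programs have optimal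 solutions with a common value $\beta_{\mathbb R}$.

\emph{Integrality of the dual.} The equations of \eqref{eq:D} are indexed by the darts. The column of $y_c$ for $c\colon d\to d'$ has $+1$ in row $d'$ and $-1$ in row $d$, or is zero if $c$ is a loop; the column of $t_e$ has $-1$ in row $d_e^-$ and $+1$ in row $d_e^+$. The bounds are integral, and the feasible set contains no line because $y\ge0$ and $t$ is bounded. So \eqref{eq:D} has an integral optimal solution $(y,t)$.

\emph{Normalization.} The entries of this $y$ are not yet bounded, but $\tau_y$ sees only differences at a vertex. For each $v$ subtract $\mu_v=\min_{c\text{ at }v}y_c\ge0$ from all $y_c$ at $v$. This keeps $y\ge0$ and leaves $\tau_y$ unchanged. By \eqref{eq:ellsums} the objective changes by $\sum_v\mu_v(4-\deg v)\ge0$, so the new $y$ is still optimal. Now every vertex has a corner with $y_c=0$. Cyclically consecutive corners at $v$ are $\mathrm{in}(d)$ and $\mathrm{out}(d)$ for a dart $d$, so their values differ by $|\tau_y(d)|\le1$. On a cycle of length at most four every corner is within two steps of the corner with value $0$, so $y_c\in\{0,1,2\}$. Thus $y$ is a certificate, and the maximum value of a certificate is $\beta_{\mathbb R}$.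

\emph{Complementary slackness.} Fix any certificate $y$ of value $\beta_{\mathbb R}$. A real $p$ is optimal for $(\mathrm P_{\mathbb R})$ if and only if it is feasible and both inequalities in \eqref{eq:chain} are equalities. The first is an equality if and only if $p(d')-p(d)=\ell_c$ whenever $y_c>0$. The second is an equality if and only if $t_eb_e=|b_e|$ for every $e$, where $b_e=p(d_e^-)-p(d_e^+)$, and this means $b_e\ge0$, $b_e=0$, $b_e\le0$ for $t_e=1,0,-1$. So the real solutions of \eqref{eq:S} are the optimal solutions of $(\mathrm P_{\mathbb R})$, and there is one.

\emph{Integrality of the primal.} A loop corner is the only corner at its vertex, so $\ell_c=-3$ and $y_c=0$, and its constraint $0\ge-3$ is void. The other constraints of \eqref{eq:S} form a difference system on $D$, where an equation gives two arcs. By Lemma~\ref{lem:FM} it has an integer solution. Every integer solution is feasible for \eqref{eq:P} and has cost $\beta_{\mathbb R}\le\beta(G)$, so $\beta_{\mathbb R}=\beta(G)$ and the solution is optimal for \eqref{eq:P}.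
\end{proof}

The bound $\deg v\le4$ is used twice in the normalization, for the sign of $4-\deg v$ and for the range $\{0,1,2\}$. At a vertex of degree five or more the constraints of $(\mathrm P_{\mathbb R})$ would add up to $0\ge\deg v-4>0$, and, dually, adding a constant to $y$ at $v$ would raise the objective of \eqref{eq:D} without bound.

To write the bends of the output one by one in linear time, we need to know that there are $O(n)$ of them. The entries of $\ell$ may be as large as $n$, so the formula does not show this directly; but by \eqref{eq:parts} the reference vector can be exchanged for real positive angles.

\begin{corollary}\label{cor:fewbends}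
Every simple connected plane 4-graph $G$ satisfies $\beta(G)\le4m$.
\end{corollary}

\begin{proof}
By F\'ary's theorem, a simple plane graph has a crossing-free drawing with straight edges, the given embedding and the given external face. Let $\alpha_c>0$ be the angles of such a drawing of $G$. They add up to $4$ at each vertex, and the count of turns after Theorem~\ref{thm:tamassia} gives $\sum_{c\text{ in }f}(2-\alpha_c)=4\varepsilon_f$ for each face. So the real pair $(\alpha,0)$ satisfies \eqref{eq:T1} and \eqref{eq:T2}, and Lemma~\ref{lem:potential} gives $p\colon D\to\mathbb R$ with $\alpha_c-a_c^0=p(d')-p(d)$ and $p(d_e^-)=p(d_e^+)$. For a certificate $y$, identity \eqref{eq:parts} yields $\sum_cy_c(\alpha_c-a^0_c)=0$, and therefore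
\[
\sum_c\ell_cy_c=\sum_c(1-\alpha_c)\,y_c\le\sum_cy_c\le2|\mathcal C|=4m .\qedhere
\]
\end{proof}

\section{Elimination schemes}\label{sec:schemes}

Both the maximum in Theorem~\ref{thm:minmax} and the system \eqref{eq:S} consist of terms that live at one vertex or on one edge of $G$. We shall solve both by removing the vertices one at a time. Removing a vertex creates a new term that involves all its remaining neighbors, so we need an order in which these neighborhoods, including the newly created ones, stay small.

An \emph{elimination scheme of width $k$} for $G$ is an order $v_1,\dots,v_n$ of $V$ together with sets $N^+(i)\subseteq\{v_{i+1},\dots,v_n\}$ of size at most $k$ such that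
\begin{itemize}
\item[(E1)] if $v_iv_j\in E$ and $i<j$, then $v_j\in N^+(i)$;
\item[(E2)] if $v_j,v_l\in N^+(i)$ and $j<l$, then $v_l\in N^+(j)$.
\end{itemize}

Recall that a \emph{tree decomposition} of a graph is a tree whose nodes are sets of vertices, called bags, such that the bags containing any given vertex form a nonempty subtree and the two ends of every edge lie in a common bag. Its width is the largest size of a bag minus one, and the \emph{treewidth} of the graph is the least width of a tree decomposition. We use two facts. First, a nonempty simple graph of treewidth at most $k$ has a vertex of degree at most $k$. Indeed, take a decomposition of width at most $k$ with the fewest bags. If there is one bag, any vertex will do. Otherwise a leaf bag is not contained in its neighbor, or it could be deleted; so it has a vertex that lies in no other bag, and all neighbors of that vertex lie in the leaf bag. Second, treewidth does not increase when a vertex is deleted or an edge $wx$ is contracted: remove the vertex from all bags, or replace $w$ by $x$ in all bags, noting that the subtrees of $w$ and of $x$ share a bag, so that their union is a subtree.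

\begin{lemma}\label{lem:scheme}
If $G$ is as in Theorem~\ref{thm:main}, an elimination scheme of width $2$ for $G$ can be computed in $O(n)$ time.
\end{lemma}

\begin{proof}
We first show that $G$ has treewidth at most $2$. By induction, a two-terminal series-parallel graph has a tree decomposition of width at most $2$ with a bag that contains both terminals. For an edge $st$ take the single bag $\{s,t\}$. For a series composition add the bag $\{s_1,t_1,t_2\}$, where $t_1=s_2$, and join it to a bag containing $s_1,t_1$ in the first decomposition and to a bag containing $s_2,t_2$ in the second. For a parallel composition add the bag formed by the two terminals and join it to the two bags given by induction. Now take such a decomposition for each block of $G$. For each cut vertex $x$ choose a bag containing $x$ in each block around $x$, and join one of these bags to all the others. The pattern in which the blocks are joined arises from the block--cut tree by contracting each cut vertex into one adjacent block, so the result is a tree; the bags containing $x$ are connected by construction, and any other vertex occurs in one block only.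

The algorithm does not need this decomposition. It repeatedly chooses a vertex $w$ of current degree at most $2$, makes it the next vertex of the order, takes its current neighbors as its set $N^+$, and deletes it; if $w$ had two neighbors $x,x'$, it adds the edge $xx'$ unless this edge is present. The new graph arises by deleting $w$ or by contracting $wx$, so it is again simple of treewidth at most $2$, and the process continues until no vertex is left. An edge stays in the graph until one of its ends is removed, and then the other end is put into $N^+$. Applied to the edges of $G$ this gives (E1), and applied to the edges $xx'$ it gives (E2). No degree ever increases, since $x$ loses $w$ and gains at most $x'$. So the adjacency lists keep length at most $4$, each step takes $O(1)$ time, and it suffices to maintain a queue that a vertex enters when its degree is first at most $2$.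
\end{proof}

This lemma is the only place where the structure of the blocks is used.

\section{The algorithm}\label{sec:algorithm}

\begin{proposition}\label{prop:algorithm}
Given an $n$-vertex connected plane 4-graph $G$ and an elimination scheme of width $k\ge1$ for $G$, the angles $a_c$ and the signed counts $b_e$ of a bend-minimum orthogonal representation can be computed in time $19^{k+1}k^{O(1)}n$.
\end{proposition}

The algorithm computes the faces, the corners and the reference vector of Lemma~\ref{lem:reference}, and it sorts each set $N^+(i)$ by index. Then it finds an optimal certificate $y$ (Section~\ref{sec:phaseA}), finds an integer solution $p$ of \eqref{eq:S} (Section~\ref{sec:phaseB}), and returns $a_c=a_c^0+p(d')-p(d)$ and $b_e=p(d_e^-)-p(d_e^+)$. The output is correct by Proposition~\ref{prop:slack}, so it remains to carry out the two middle steps within the time bound and with numbers that fit into $O(1)$ words. When $k$ is not a constant, we assume that a word can also hold an address of the tables that are used.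

\subsection{An optimal certificate}\label{sec:phaseA}

A \emph{state} of a vertex $v$ is a vector $Y_v=(y_c)_{c\text{ at }v}$ with entries in $\{0,1,2\}$, with minimum $0$, and with cyclically consecutive entries differing by at most $1$. Let $\mathcal Y_v$ be the set of states. If $\deg v\le3$, any two corners at $v$ are consecutive, so the states are the vectors in $\{0,1\}^{\deg v}$ other than the all-one vector. If $\deg v=4$, there are $15$ such vectors, and a state with an entry $2$ has $1$ on both sides of it and hence $0$ opposite, which gives the four rotations of $(0,1,2,1)$. So $|\mathcal Y_v|=1,3,7,19$ for $\deg v=1,2,3,4$. A certificate is a choice of states in which the two darts of each edge have opposite $\tau_y$, and the maximum in Theorem~\ref{thm:minmax} is the maximum over $\prod_v\mathcal Y_v$ of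
\begin{equation}\label{eq:objective}
\Phi_0=\sum_{v\in V}\omega_v(Y_v)+\sum_{e=uv\in E}\chi_e(Y_u,Y_v),
\end{equation}
where $\omega_v(Y_v)=\sum_{c\text{ at }v}\ell_cy_c$, and $\chi_e$ is $0$ if $\tau_y(d_e^-)+\tau_y(d_e^+)=0$ and $-\infty$ otherwise. The maximum is finite, because $y=0$ is a certificate.

We maximize over $Y_{v_1},\dots,Y_{v_n}$ in this order. Each function is stored as a table over its \emph{scope}, the set of vertices whose states are its arguments, and is kept in bucket $i$, where $v_i$ is the first vertex of its scope. At step $i$ we add up all functions in bucket $i$ and, for each choice of the states $(Y_u)_{u\in N^+(i)}$, maximize the sum over $Y_{v_i}$ and record a maximizer. The result is a function with scope $N^+(i)$. It goes into the bucket of the first vertex of $N^+(i)$, or, if $N^+(i)=\emptyset$, it is a constant and is added to a running total.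

This is well defined because every function in bucket $i$ has scope contained in $\{v_i\}\cup N^+(i)$. For $\omega_v$ there is nothing to prove, for $\chi_e$ this is (E1), and for a function created at step $h<i$, whose scope $N^+(h)$ has first vertex $v_i$, it is (E2). Let $\Phi_i$ be the running total plus the sum of the functions in the buckets $i+1,\dots,n$ after step $i$. The functions in these buckets before step $i$ do not depend on $Y_{v_i}$, so $\Phi_i=\max_{Y_{v_i}}\Phi_{i-1}$, and $\Phi_n$ is the maximum of $\Phi_0$. For $i=n,\dots,1$ we let $Y_{v_i}$ be the maximizer recorded for the states already chosen on $N^+(i)$. Each choice keeps $\Phi_{i-1}=\Phi_i$, so the result is an optimal certificate.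

There are at most $2n+m=O(n)$ functions, each is added once to a table with at most $19^{k+1}$ entries, and locating the matching entry costs $k^{O(1)}$. So the time is $19^{k+1}k^{O(1)}n$. Every finite entry is a sum of values $\omega_v(Y_v)$ for distinct $v$, so its absolute value is at most $2\sum_c|\ell_c|=O(n^2)$.

\subsection{An integer solution of the slackness system}\label{sec:phaseB}

After the loop corners are discarded, \eqref{eq:S} is a difference system $\Sigma_0$ on $D$ with $O(n)$ arcs and labels of absolute value $O(n)$, and it has a solution. We eliminate the darts group by group, first all of $D_{v_1}$, then all of $D_{v_2}$, and so on, and then assign values in reverse order by the rule of Lemma~\ref{lem:FM}, applied to the arcs that were present when the dart was eliminated. This gives an integer solution. Three points need care: the number of arcs at a dart, the access to the labels in constant time, and the size of the numbers.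

\emph{Number of arcs.} We claim that at all times every arc joins two darts of one group, or darts of groups $D_{v_i}$ and $D_{v_j}$ with $i<j$ and $v_j\in N^+(i)$. In $\Sigma_0$ the corner arcs are of the first kind and the edge arcs are of the second kind by (E1). When a dart $d\in D_{v_i}$ is eliminated, the earlier groups are gone, so all neighbors of $d$ lie in
\[
B_i=D_{v_i}\cup\bigcup_{u\in N^+(i)}D_u,\qquad |B_i|\le4(k+1).
\]
A new arc joins two darts of $B_i$. If they lie in one group, or one of them lies in $D_{v_i}$, the claim holds at once; otherwise it holds by (E2). So a dart has fewer than $4(k+1)$ neighbors when it is eliminated, and its elimination creates $O(k^2)$ arcs.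

\emph{Access to the labels.} Number $B_i$ by listing $v_i$, then $N^+(i)$ in increasing order of index, and the darts of each vertex counterclockwise. Keep a $|B_i|\times|B_i|$ array at $v_i$, with all entries initially marked ``no arc''. The label of an ordered pair of darts is stored at the earlier of their two vertices, whose list contains both darts by the claim. Entering an arc of $\Sigma_0$ costs $O(k)$. All arcs at a dart of $v_i$ that is being eliminated are in the array at $v_i$. Before the group $D_{v_i}$ is processed, we compute for each $v_j\in N^+(i)$ the positions, in the list of $B_j$, of the later vertices of $N^+(i)$, by merging the sorted lists $N^+(i)$ and $N^+(j)$. This costs $O(k^2)$ for each $i$, and afterwards each new label is compared with the stored one and entered in $O(1)$ time. The entries in the row and column of a dart do not change after its elimination, so those that pair it with darts eliminated later are the arcs needed in the reverse pass. Time and space are $O(k^2n)$.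

\emph{Size of the numbers.} A label is a sum of two earlier labels, so a priori the labels could double at every step. They do not, for the following reason. View $\Sigma_0$ as a digraph with the labels as weights, and let $\Lambda=O(n^2)$ be the sum of the absolute values of its labels. Call an $x$--$z$ walk in $\Sigma_0$ \emph{available} if all its interior nodes are already eliminated. For darts $x\ne z$ that are not yet eliminated, two statements hold by induction on the steps. First, if there is an available simple $x$--$z$ path, then there is an arc from $x$ to $z$ whose label is at least the weight of the path: a path through the dart $d$ just eliminated splits at $d$ into two simple paths that were available before, and stored labels never decrease. Second, the label of an arc from $x$ to $z$ is the weight of an available $x$--$z$ walk, namely the concatenation of the walks for its two summands. Since $\Sigma_0$ has a solution, adding the constraints along a closed walk shows that its weight is at most $0$. Deleting closed subwalks therefore turns the walk of the second statement into an available simple path of at least the same weight. Together, the label of the arc from $x$ to $z$ is the maximum weight of an available simple $x$--$z$ path, and so it lies in $[-\Lambda,\Lambda]$.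 In the reverse pass each new value is $0$ or differs by a label from a value assigned before, so $|p(d)|\le2m\Lambda=O(n^3)$. All numbers fit into $O(1)$ words. This completes the proof of Proposition~\ref{prop:algorithm}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Compute an elimination scheme of width $2$ by Lemma~\ref{lem:scheme} and apply Proposition~\ref{prop:algorithm} with $k=2$; both take $O(n)$ time. Output the angles $a_c$, and on each edge $e$ a sequence of $|b_e|$ bends, all right turns from tail to head if $b_e>0$ and all left turns if $b_e<0$. By Corollary~\ref{cor:fewbends} there are at most $4m\le8n$ bends, so they can be listed one by one in $O(n)$ time.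
\end{proof}

\section{Bounded treewidth and convex bend costs}\label{sec:tw}

The algorithm needs from $G$ only an elimination scheme of small width, and from the cost function $|b_e|$ only that it is convex with small integer slopes: the bound $|t_e|\le1$ in \eqref{eq:D} is the range of the slopes of $|b|$. This leads to the following extension.

\begin{theorem}\label{thm:tw}
Let $G$ be an $n$-vertex connected plane 4-graph of treewidth at most $k$ with at least one edge, in which parallel edges are allowed but loops are not.
\begin{itemize}
\item[(a)] A bend-minimum orthogonal representation of $G$, with the bends given as signed counts $b_e$, can be computed in $2^{O(k)}n$ time.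
\item[(b)] More generally, let $C\ge1$ be an integer, and for each edge $e$ let $\varphi_e\colon\mathbb Z\to\mathbb Z_{\ge0}$ be convex with all slopes $\varphi_e(b+1)-\varphi_e(b)$ in $[-C,C]$, given by its sorted breakpoints and values, of magnitude polynomial in $n$. An orthogonal representation that minimizes $\sum_e\varphi_e(b_e)$ can be computed in $(C+1)^{O(k)}n$ time.
\end{itemize}
\end{theorem}

Here \emph{convex} means that the slopes are nondecreasing in $b$, a \emph{breakpoint} is an integer at which the slope changes, and the values that determine $\varphi_e$ are those at the breakpoints and at the integers next to them (a single value if $\varphi_e$ is constant). Examples are the weighted cost $\varphi_e(b)=w_e|b|$ with $w_e\in\{0,\dots,C\}$, and $\varphi_e(b)=\max(0,|b|-h_e)$, where the first $h_e$ bends of $e$ are free.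

\begin{proof}
\emph{Parallel edges.} Theorem~\ref{thm:tamassia} remains valid. Let $G'$ be the simple graph obtained by subdividing every edge of $G$ once. The orthogonal drawings of $G$, with a point chosen in the interior of a segment of each edge, are the orthogonal drawings of $G'$ in which each new vertex has two angles $2$. For such angles, and for bend sequences that are split between the two halves of each edge, \eqref{eq:T1} holds at the new vertices, and each incidence of an edge with a face $f$ adds $2$ to both sides of \eqref{eq:T2} for $f$. So the conditions for $G$ and for $G'$ are equivalent. Apart from Corollary~\ref{cor:fewbends}, Sections~\ref{sec:tamassia}--\ref{sec:minmax} and Proposition~\ref{prop:algorithm} do not use simplicity: they work with darts, and \eqref{eq:objective} has one function $\chi_e$ for each edge. The absence of loops guarantees that the scope of $\chi_e$ consists of two vertices.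

\emph{Elimination scheme.} The algorithm of Bodlaender, Drange, Dregi, Fomin, Lokshtanov and Pilipczuk~\cite{BDDFLP}, given a graph and an integer $k'$, in time $2^{O(k')}n$ computes a tree decomposition of width at most $5k'+4$ or reports that the treewidth exceeds $k'$. Running it for $k'=1,2,\dots$ gives, in total time $2^{O(k)}n$, a decomposition of width $w\le5k+4$, which has at most $2^{O(k)}n$ bags. Root the tree, and let $\mathrm{top}(v)$ be the topmost bag that contains $v$; it is an ancestor of every bag that contains $v$, where a bag counts as an ancestor of itself. Order the vertices by the post-order position of $\mathrm{top}(v)$, with ties broken arbitrarily, and let $N^+(v)$ be the set of vertices of $\mathrm{top}(v)$ that come later than $v$. Then $|N^+(v)|\le w$. Suppose that $u$ and $x$ lie in a common bag $X$ and that $x$ comes later than $u$. Then $\mathrm{top}(u)$ and $\mathrm{top}(x)$ are ancestors of $X$, so one of them is an ancestor of the other; as post-order puts descendants first, $\mathrm{top}(x)$ is an ancestor of $\mathrm{top}(u)$. Hence $\mathrm{top}(u)$ lies on the path from $\mathrm{top}(x)$ to $X$, all of whose bags contain $x$, and $x\in N^+(u)$. This proves (E1), since adjacent vertices share a bag, and (E2), since two vertices of $N^+(v)$ share the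 bag $\mathrm{top}(v)$.

\emph{Part (a)} now follows from Proposition~\ref{prop:algorithm}, as $19^{w+1}w^{O(1)}n=2^{O(k)}n$.

\emph{Part (b): conjugate functions.} The slopes that occur are differences of input values, so we may lower $C$ to the largest absolute value of a slope (or to $1$) and assume that $C$ is polynomial in $n$. Extend $\varphi_e$ to $\mathbb R$ by linear interpolation. Its slopes are integers in $[-C,C]$ and are nondecreasing, so there are at most $2C$ breakpoints, and there is a least slope $\sigma_e^-$, taken for all sufficiently negative $b$, and a greatest slope $\sigma_e^+$, taken for all large $b$. Let $T_e$ be the set of integers in $[\sigma_e^-,\sigma_e^+]$. Since $\varphi_e\ge0$, we have $\sigma_e^-\le0\le\sigma_e^+$, so $0\in T_e$. For $t\in T_e$ the function $b\mapsto tb-\varphi_e(b)$ is concave and piecewise linear with the breakpoints of $\varphi_e$, nondecreasing to the left of them and nonincreasing to the right of them. So its maximum $\varphi_e^*(t)$ over $\mathbb R$ is attained at an integer and is an integer, and the set $I_e(t)$ of maximizers is a closed interval whose finite endpoints are breakpoints. If $t$ lies between the slopes to the left and to the right of a breakpoint $b$, then $\varphi_e^*(t)=tb-\varphi_e(b)$, so one sweep tabulates $\varphi_e^*$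 and $I_e$ in $O(C)$ time. Moreover
\begin{equation}\label{eq:conjugate}
\varphi_e(b)=\max_{t\in T_e}\big(tb-\varphi_e^*(t)\big)\qquad\text{for all real }b .
\end{equation}
The inequality $\ge$ is the definition of $\varphi_e^*$. Equality holds for the slope $t$ of $\varphi_e$ on an interval $[j,j+1]$ that contains $b$, since the concave function above is constant on that interval, which therefore lies in $I_e(t)$. For $\varphi_e(b)=|b|$ one has $T_e=\{-1,0,1\}$, $\varphi_e^*=0$, and the intervals $I_e(t)$ are those in the second line of \eqref{eq:S}.

\emph{Duality.} By Lemma~\ref{lem:potential} we have to minimize $\sum_e\varphi_e(b_e)$, where $b_e=p(d_e^-)-p(d_e^+)$, over integer $p$ with $p(d')-p(d)\ge\ell_c$. By \eqref{eq:conjugate} the relaxation to real $p$ is the linear program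
\[
\min\sum_eq_e\quad\text{subject to}\quad q_e-t\,\big(p(d_e^-)-p(d_e^+)\big)\ge-\varphi_e^*(t)\ \ (t\in T_e),\qquad p(d')-p(d)\ge\ell_c ,
\]
which is feasible and bounded below by $0$. With multipliers $s_{e,t}\ge0$ and $y_c\ge0$, the dual maximizes $\sum_c\ell_cy_c-\sum_{e,t}s_{e,t}\varphi_e^*(t)$ subject to $\sum_ts_{e,t}=1$ and $\tau_y(d_e^-)=t_e=-\tau_y(d_e^+)$, where $t_e=\sum_tt\,s_{e,t}$. The sequence $\varphi_e^*$ on $T_e$ is convex, being a maximum of linear functions of $t$, so its linear interpolation $\psi_e$ on $[\sigma_e^-,\sigma_e^+]$ is convex. For given $t_e$, Jensen's inequality gives $\sum_ts_{e,t}\varphi_e^*(t)\ge\psi_e(t_e)$, with equality when the weights sit on $\lfloor t_e\rfloor$ and $\lceil t_e\rceil$. Hence the dual is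
\[
\max\ \sum_c\ell_cy_c-\sum_e\psi_e(t_e)\quad\text{subject to}\quad y\ge0,\quad\sigma_e^-\le t_e\le\sigma_e^+,\quad\tau_y(d_e^-)=t_e=-\tau_y(d_e^+).
\]
The objective is no longer linear, but it is linear on unit boxes. Take an optimal $(y^*,t^*)$ and add the constraints $\lfloor t_e^*\rfloor\le t_e\le\lceil t_e^*\rceil$, which do not change the optimal value. The restricted problem is a linear program with the equations of \eqref{eq:D}, integral bounds and a feasible set that contains no line, so it has an integral optimal solution. The normalization in the proof of Theorem~\ref{thm:minmax} leaves $t$ unchanged and does not decrease the objective. Consecutive corners now differ by at most $C$, so $y_c\in\{0,\dots,2C\}$.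

\emph{Algorithm.} Run the procedure of Section~\ref{sec:phaseA} with the vectors in $\{0,\dots,2C\}^{\deg v}$ of minimum $0$ as states, at most $(2C+1)^4$ for each vertex, and with the edge function that equals $-\varphi_e^*(t_e)$ if $\tau_y(d_e^-)=-\tau_y(d_e^+)=t_e\in T_e$ and $-\infty$ otherwise. The maximum is finite because $0\in T_e$, and by the previous paragraph a maximizer $y$ is optimal for the dual. The time is $(2C+1)^{4(w+1)}w^{O(1)}n=(C+1)^{O(k)}n$, and all finite entries are polynomial in $n$. For feasible $p$, identity \eqref{eq:parts} and the definition of $\varphi_e^*$ give
\[
\sum_c\ell_cy_c-\sum_e\varphi_e^*(t_e)\le\sum_e\big(t_eb_e-\varphi_e^*(t_e)\big)\le\sum_e\varphi_e(b_e),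
\]
in place of \eqref{eq:chain}. Both inequalities are equalities if and only if $p(d')-p(d)=\ell_c$ whenever $y_c>0$ and $b_e\in I_e(t_e)$ for every $e$. Together with feasibility, and after the void loop constraints are dropped, these conditions form a difference system with $O(n)$ arcs, each within a vertex or along an edge, and with labels polynomial in $n$. By strong duality its real solutions are the optimal solutions of the relaxation, so there is one, and every integer solution is optimal for the integer problem. The procedure of Section~\ref{sec:phaseB} finds an integer solution in $O(w^2n)$ time, with numbers polynomial in $n$. Since $C\ge1$, the time $2^{O(k)}n$ for the elimination scheme is also within the bound.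
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDDFLP}
Bodlaender, Drange, Dregi, Fomin, Lokshtanov and Pilipczuk,
SIAM J. Comput. 45 (2016) 317--378.

\bibitem{DKLO}
Walter Didimo, Michael Kaufmann, Giuseppe Liotta, Giacomo Ortali,
\emph{Computing Bend-Minimum Orthogonal Drawings of Plane Series-Parallel Graphs in Linear Time},
arXiv:2205.07500 (2022).

\bibitem{Tamassia}
Tamassia,
SIAM J. Comput. 16 (1987) 421--444.

\end{thebibliography}
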